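
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A H\"older exponent above one half\\ for the entropy of real quadratic maps}


\begin{abstract}
Let $h(a)$ be the topological entropy of $f_a(x)=x^2+a$, $a\in[-2,\frac14]$, and let $a_F=\inf\{a:h(a)=0\}$ be the Feigenbaum parameter. We prove that $h$ is H\"older continuous with exponent $0.51$ on every compact subinterval of $(-2,a_F)$. This answers affirmatively a question of Dobbs and Mihalache, who asked whether some exponent larger than $\frac12$ has this property. Near a given parameter, every exponent below the ratio of entropy to derivative growth for the last period-doubling renormalization is admissible. We bound this ratio from below uniformly by combining a priori bounds for the renormalizations with a metric having square-root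 singularities just outside the invariant interval. We also show that no exponent above $0.6692$ works on all compact subintervals, and that no exponent above $\frac12$ works on any interval $[-2,b]$ with $b>-2$.
\end{abstract}

\section{Introduction}

\subsection*{The question}

For $a\in[-2,\frac14]$ the map $f_a(x)=x^2+a$ has the fixed point $b_a=\frac12+\frac12\sqrt{1-4a}$ and maps $[-b_a,b_a]$ into itself. Let $h(a)=h_{\mathrm{top}}(f_a)$ be its topological entropy on this interval. By Milnor--Thurston $h$ is monotone in $a$, and by Guckenheimer $h$ is H\"older continuous on $[-2,\frac14]$. Put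
\[
a_F=\inf\{a:h(a)=0\}.
\]
Dobbs and Mihalache \cite{DM} pose the following question: is there a $\beta>\frac12$ such that $h$ is $\beta$-H\"older on every compact subinterval of $(-2,a_F)$?

To see where $\frac12$ comes from, write $\xi_m(a)=f_a^m(0)$. Two exponential rates compete. If the signs of $\xi_i(a)$ and $\xi_i(a')$ agree for all $i<m$, kneading theory suggests that $h(a)$ and $h(a')$ differ by at most about $e^{-mh}$. On the other hand, if derivatives along orbits grow at most like $\kappa^m$, then $|\xi_m'(a)|$ is at most of order $\kappa^m$, and one expects the signs to agree up to time $m\approx\log(1/|a-a'|)/\log\kappa$. So one expects every exponent below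
\[
\frac{h}{\log\kappa}
\]
to be admissible locally. At $a=-2$ the critical orbit $0\mapsto-2\mapsto2\mapsto2$ ends at a fixed point of multiplier $4$, and $h(-2)=\log2$. The ratio is $\log2/\log4=\frac12$, and Theorem~\ref{thm:compl}(4) below confirms that no exponent above $\frac12$ is possible on an interval $[-2,b]$. The question is whether, to the right of $-2$, derivative growth drops enough compared with entropy for the ratio to exceed $\frac12$, by a margin that does not deteriorate anywhere in $(-2,a_F)$, including near $a_F$, where $h\to0$.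

Near $a_F$ one uses period doubling. If $f_a$ is $n$ times renormalizable by period doubling, the $n$th renormalization $G_n$ has entropy $2^nh(a)$, and the exponent of derivative growth along the critical orbit is multiplied by $2^n$ as well, so the ratio is unchanged. When no further doubling is possible, $e^{h(G_n)}\in[\sqrt2,2]$. The question thus concerns maps whose entropy lies in a fixed range, but which after one or more doublings are no longer quadratic.

\subsection*{Results}

\begin{theorem}\label{thm:main}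
For every compact interval $J\subset(-2,a_F)$ there is $C_J$ with
\[
|h(a)-h(a')|\le C_J|a-a'|^{0.51}\qquad(a,a'\in J).
\]
\end{theorem}

So the answer to the question is yes. The next theorem collects complements. To state it, let $\tau=0.543689\ldots$ be the real root of $\tau+\tau^2+\tau^3=1$. Section~\ref{sec:norm} associates with $a_0\in(-2,a_F)$ maps $G_0,G_1,\dots$ of $[-1,1]$, where $G_j$ is a restriction of $f_{a_0}^{2^j}$ in a rescaled coordinate. The sequence ends at some finite $n=n(a_0)\ge0$, when strict period doubling (the condition $0<L<\alpha$ of Section~\ref{sec:norm}) is no longer possible; see Section~\ref{sec:last}. The map $G_n$ sends its \emph{core} $[-L_n,1]$, spanned by the critical value $1$ and its image $-L_n$, into itself, and $h(G_n)$ denotes its entropy there.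

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] Let $a_0\in(-2,a_F)$, let $G_n$, $n=n(a_0)$, be its last strict period-doubling renormalization, and put $\Lambda=\lim_k\frac1k\log\max_{[-L_n,1]}|(G_n^k)'|$. Then $h$ is $\beta$-H\"older near $a_0$ for each $\beta>0$ with $\beta\Lambda<h(G_n)$.
\item[(2)] With $a_1=-(1+\tau)=-1.5437\ldots$, $h$ is $0.55$-H\"older on compact subintervals of $(-2,a_1]$.
\item[(3)] $a_1\in(-2,a_F)$, and if $h$ is $\beta$-H\"older on some neighborhood of $a_1$, then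
\[
\beta\le\frac{\log2}{2\log(2\tau(1+\tau))}=0.669\ldots .
\]
Hence the supremum $\beta^*$ of the exponents admissible in the question satisfies $0.51\le\beta^*\le0.6692$.
\item[(4)] $h$ is not $\beta$-H\"older on any $[-2,b]$, $b>-2$, if $\beta>\frac12$.
\end{enumerate}
\end{theorem}

We do not determine $\beta^*$.

\subsection*{Plan of the proof}

Section~\ref{sec:norm} fixes the normal form and the doubling operator. Section~\ref{sec:kneading} shows that $e^{-h(G)}$ is a zero of the kneading determinant and, if $h(G)\ge\frac12\log2$, that the derivative is negative there. Section~\ref{sec:transfer} turns this into the transfer principle: every exponent below $h/\log\kappa$ is admissible locally. From then on the goal is the inequality $\frac12\log\kappa<h(G_n)$, that is,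
\begin{equation}\label{eq:goal}
\kappa^2<S^4,\qquad S=e^{h(G_n)},
\end{equation}
with a uniform margin. Section~\ref{sec:metric} introduces a metric in which the derivative is easy to bound and, as the simplest case, treats the parameters with $n(a_0)=0$. There the bound is a one-line computation, and it proves Theorem~\ref{thm:compl}(2). Section~\ref{sec:apriori} controls the shape of all renormalizations, Section~\ref{sec:last} proves \eqref{eq:goal} in general, and Section~\ref{sec:upper} proves the upper bounds.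

\subsection*{Facts used}

\begin{itemize}
\item Continuity of $h$ (Guckenheimer). Monotonicity is not needed below.
\item The variational principle; the entropy of a factor is at most that of the system.
\item Misiurewicz--Szlenk: if $g$ is a piecewise monotone interval map and $\ell(g^m)$ is the number of maximal intervals of monotonicity (laps) of $g^m$, then $\ell(g^m)^{1/m}\to e^{h(g)}$. In particular monotone maps have entropy $0$ and unimodal maps (two laps) have entropy at most $\log 2$.
\item If $I_1,\dots,I_r$ are closed intervals with disjoint interiors and $M$ is a $0$--$1$ matrix with $M_{ij}=1$ only if $g(I_i)\supset I_j$, then $h(g)\ge\log r(M)$, where $r(M)$ is the spectral radius; equality holds with the full transition matrix of a Markov partition into intervals on which $g$ is monotone. For computing $r(M)$ recall that $\det(I-tM)=\sum(-1)^{c}t^{\ell}$, where the sum is over all sets (including the empty set) of pairwise disjoint simple cycles of the transition graph, $c$ is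 the number of cycles in the set and $\ell$ their total length.
\item Pringsheim's theorem: a power series with nonnegative coefficients and radius of convergence $r\in(0,\infty)$ has a singularity at the point $r$.
\item For Theorem~\ref{thm:compl}(3) only: an interval map with a periodic point of odd period $q>1$ has entropy at least $\log s_q$, where $s_q$ is the largest root of $x^q-2x^{q-2}-1$ (Block--Guckenheimer--Misiurewicz--Young \cite{BGMY}).
\end{itemize}

\section{Normal form and period doubling}\label{sec:norm}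

\subsection{Reduction to the critical interval}

Let $a\in(-2,\frac14]$. If $a\ge0$, every invariant measure lives on $f_a([-b_a,b_a])=[a,b_a]\subset[0,\infty)$, where $f_a$ is monotone, so $h(a)=0$.

Let $a\in(-2,0)$ and $A=-a\in(0,2)$. The interval $[a,-a]$ is invariant, since $f_a([a,-a])=[a,a^2+a]$ and $a^2+a\le-a$. Moreover $-a<b_a$, because $A<2$. If $|x|<b_a$, then $f_a(x)\in[a,b_a)$. The fixed points of $f_a$ are $b_a$ and a negative point, so $f_a(x)<x$ on $[-a,b_a)$. An orbit staying in $(-a,b_a)$ forever would decrease to a fixed point in $[-a,b_a)$, and there is none. Hence every point of $(-b_a,b_a)$ eventually enters $[a,-a]$, and every ergodic measure lives on $[a,-a]$ or on $\{b_a\}$. Since $f_a(aX)=aG_0(X)$ with $G_0(X)=1-AX^2$, we get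
\begin{equation}\label{eq:hG0}
h(a)=h(G_0|_{[-1,1]})\qquad(-2<a<0).
\end{equation}
If $A\le1$, then $G_0([-1,1])\subset[0,1]$, where $G_0$ is monotone, so $h(a)=0$. Therefore
\begin{equation}\label{eq:Arange}
a>-2,\ h(a)>0\quad\Longrightarrow\quad A=-a\in(1,2).
\end{equation}
If $a\in(-2,a_F)$, then $h(a)>0$ by the definition of $a_F$.

\subsection{The class of maps and the doubling operator}

Let $\mathcal G$ be the set of maps
\[
G(x)=1-q(x^2),\qquad q\ \text{a real polynomial},\quad q(0)=0,\quad q'>0\ \text{on }[0,1].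
\]
Put $L=q(1)-1=-G(1)>-1$. On $[0,1]$ the map $G$ decreases from $1$ to $-L<1$, so it has a unique fixed point $\alpha$ in $(0,1)$. If $|L|<1$, then $G([-1,1])=[-L,1]\subset[-1,1]$. We call $[-L,1]$ the core. It carries all invariant measures of $G|_{[-1,1]}$, so the entropies on $[-1,1]$ and on the core agree, and we write $h(G)$ for both. If $-1<L\le0$, the core lies in $[0,1]$, where $G$ is monotone, and
\begin{equation}\label{eq:Lneg}
-1<L\le0\quad\Longrightarrow\quad h(G)=0.
\end{equation}

Suppose $0<L<\alpha$. Then $z:=G(L)>G(\alpha)=\alpha>L$, and $G$ folds $[-L,L]$ onto the disjoint interval $[z,1]$. With $g=G\circ G$, the next image is $G([z,1])=[-L,g(L)]$. In the coordinate $x\mapsto-Lx$ on $[-L,L]$, the second iterate becomes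
\[
RG(x)=-\tfrac1L\,G(G(Lx))=1-q_1(x^2),
\]
\[
q_1(y)=\tfrac1L\big[q(1)-q(Z(y)^2)\big],\qquad Z(y)=1-q(L^2y).
\]
For $y\in[0,1]$ we have $Z(y)\in[z,1]$. So $q_1(0)=0$ and $q_1'(y)=2LZ\,q'(Z^2)\,q'(L^2y)>0$, that is, $RG\in\mathcal G$. Its parameter is
\begin{equation}\label{eq:L1}
L_1=-RG(1)=\frac{g(L)}L>\frac{g(0)}L=-1,
\end{equation}
since $g$ is increasing on $[0,L]$.

Start with $G_0=1-Ax^2$ ($q_0(y)=Ay$, $L_0=A-1$) and put $G_{j+1}=RG_j$ as long as $0<L_j<\alpha_j$. Say that \emph{level $n$ is reached at $a\in(-2,0)$} if $0<L_j<\alpha_j$ for all $j<n$, so that $G_0,\dots,G_n$ are defined. The fixed point $\alpha_j$ is a simple zero of $G_j(x)-x$. Hence all these objects (for the polynomials, their coefficients) depend real-analytically on $a$, and the set of $a$ at which level $n$ is reached is open. We write $G_{n,a}$, $L_{n,a}$ when the parameter matters. Since $RG$ is $G^2$ in the coordinate $-Lx$,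
\begin{equation}\label{eq:lambda}
G_{n,a}(x)=\lambda_n^{-1}f_a^{N}(\lambda_nx),\qquad N=2^n,\quad\lambda_n=a\prod_{j<n}(-L_j)\ne0 .
\end{equation}

\subsection{Entropy under doubling}

\begin{lemma}\label{lem:double}
If $G\in\mathcal G$, $0<L<\alpha$ and $g(L)<L$, then $h(G)=\frac12h(RG)$.
\end{lemma}

\begin{proof}
By \eqref{eq:L1}, $|L_1|<1$, so $h(RG)$ makes sense. Let $K_0=[-L,L]$ and $K_1=[z,1]$. Then $G(K_0)=K_1$ and $G(K_1)=[-L,g(L)]\subset K_0$. Let $\mu$ be an ergodic measure; it lives on the core $K_0\cup(L,z)\cup K_1$. The forward invariant set $K_0\cup K_1$ has measure $0$ or $1$. If the measure is $0$, then $\operatorname{supp}\mu$ is a compact invariant subset of $[L,z]$. On it $G$ agrees with $r\circ G$, where $r$ is the retraction of $\mathbb R$ onto $[L,z]$. As $r\circ G$ is a monotone map of $[L,z]$, $h_\mu(G)=0$. By the variational principle,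
\[
h(G)=h(G|_{K_0\cup K_1})=\tfrac12\max\{h(G^2|_{K_0}),h(G^2|_{K_1})\}.
\]
The surjection $G:K_0\to K_1$ semiconjugates $G^2|_{K_0}$ to $G^2|_{K_1}$, so the maximum is $h(G^2|_{K_0})$. Finally, $x\mapsto-Lx$ conjugates $RG|_{[-1,1]}$ to $G^2|_{K_0}$.
\end{proof}

\begin{lemma}\label{lem:sqrt2}
Let $G\in\mathcal G$ with $\alpha\le L<1$ and $S=e^{h(G)}$. Then $S\ge\sqrt2$. If moreover $G(L)\le0$, then $S\ge\frac{1+\sqrt5}2$.
\end{lemma}

\begin{proof}
Let $x_0\in(\alpha,1)$ be the zero of $G$. Since $L\ge\alpha$, we have $G(L)\le\alpha$. Now $G^2$ maps $[\alpha,x_0]$ onto $G([0,\alpha])=[\alpha,1]$ and $[x_0,1]$ onto $G([-L,0])=[G(L),1]\supset[\alpha,1]$. Thus $[\alpha,x_0]$ and $[x_0,1]$ both cover both under $G^2$, and $h(G^2)\ge\log2$.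

If $G(L)\le0$, then $G([0,1])=[-L,0]\cup[0,1]$ and $G([-L,0])\supset[0,1]$. The matrix $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$ has spectral radius $\frac{1+\sqrt5}2$.
\end{proof}

\section{The kneading determinant}\label{sec:kneading}

The first half of the heuristic says that the first $M$ signs of the critical orbit determine the entropy up to $O(S^{-M})$. We encode the signs in a power series vanishing at $1/S$. To compare two maps we then need that this zero is simple, with a definite sign of the derivative.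

In this section $G\in\mathcal G$ with $0<L<1$ and $S=e^{h(G)}>1$, and $0$ is not periodic. Put $x_i=G^i(0)$, so $x_i\ne0$ for $i\ge1$, $x_1=1$, $x_2=-L$. Let $e(x)=-\operatorname{sgn}x$, the sign of $G'(x)$, and
\[
e_i=e(x_i),\qquad\varepsilon_0=1,\quad\varepsilon_i=e_1\cdots e_i,\qquad D(t)=\sum_{i\ge0}\varepsilon_it^i\quad(|t|<1).
\]
Thus $e_1=-1$, $e_2=1$, $\varepsilon_1=\varepsilon_2=-1$.

\begin{example}\label{ex:a1}
Let $A=1+\tau$. Then $1-(1+\tau)\tau^2=1-\tau^2-\tau^3=\tau$, so $\tau$ is the fixed point of $G_0$ and the critical orbit is $0\mapsto1\mapsto-\tau\mapsto\tau\mapsto\tau$. Hence $e_i=-1$ for $i\ge3$ and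
\[
D(t)=1-t-t^2+\frac{t^3}{1+t}=\frac{1-2t^2}{1+t}.
\]
The zero $t=1/\sqrt2$ is simple, and $D'<0$ there. By Lemma~\ref{lem:knead}(i) below it corresponds to entropy $\frac12\log2$, the value computed directly in Section~\ref{sec:upper}. The critical orbit ends at a fixed point with $|G_0'(\tau)|=2\tau(1+\tau)=1.678\ldots$; the ratio $\frac12\log2/\log(2\tau(1+\tau))$ is the bound in Theorem~\ref{thm:compl}(3).
\end{example}

Call $x$ precritical of order $r\ge0$ if $G^r(x)=0$. Since $0$ is not periodic, $r$ is unique and no $x_i$ with $i\ge1$ is precritical. For $x$ in the core and not precritical let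
\[
\theta_x(t)=\sum_{i\ge0}t^i\prod_{l=0}^ie(G^lx)\qquad(|t|<1).
\]
Then
\begin{equation}\label{eq:Dtheta}
D=1+t\theta_{x_1},\qquad\theta_{x_1}=-(1+t\theta_{x_2}).
\end{equation}
For an interval $J$ in the core let $\gamma_i(J)<\infty$ be the number of $x\in J$ with $G^i(x)=0$, and put $\Gamma_J(t)=\sum_i\gamma_i(J)t^i$, $\Gamma=\Gamma_{(-L,1)}$.

The turning points of $G^m$ in the interior of the core are exactly the precritical points of order $<m$: on the core $G'$ vanishes only at $0$, where $G''(0)=-2q'(0)\ne0$, and by uniqueness of the order exactly one factor of $(G^m)'=\prod_{l<m}G'\circ G^l$ vanishes at such a point, to first order. So $G^m$ has $1+\sum_{i<m}\gamma_i$ laps on the core, where $\gamma_i=\gamma_i((-L,1))$. By Misiurewicz--Szlenk the series $\sum_m\big(1+\sum_{i<m}\gamma_i\big)t^m=\frac{1+t\Gamma(t)}{1-t}$ has radius of convergence $1/S<1$. Hence $\Gamma$ also has radius of convergence $1/S$.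

\begin{lemma}\label{lem:knead}
\begin{enumerate}
\item[(i)] $1/S$ is the smallest positive zero of $D$.
\item[(ii)] $\theta_y(t)\ge\theta_x(t)$ for nonprecritical $y<x$ in the core and $0\le t\le1/S$.
\item[(iii)] If $S\ge\sqrt2$, then $D'(1/S)<0$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{(i) and (ii).} Let $\theta_x^{(m)}$ and $D^{(m)}$ be the sums over $i<m$. As a function of $x$, $\theta^{(m)}_x$ is locally constant off the precritical points of order $<m$. Let $x$ be such a point, of order $r$, and let $E=\prod_{l<r}e(G^lx)$ be the orientation of $G^r$ near $x$. If $E=1$, then $G^r<0$ just left and $G^r>0$ just right of $x$, so $e(G^r)$ is $+1$ on the left and $-1$ on the right. If $E=-1$, it is the other way round. In both cases $\prod_{l\le r}e(G^l\cdot)$ is $+1$ just left and $-1$ just right of $x$. During any bounded number of further steps, points on both sides follow $x_1,x_2,\dots$ and have the signs $e_1,e_2,\dots$. So the jump (left minus right) is $2\sum_{i=r}^{m-1}t^i\varepsilon_{i-r}=2t^rD^{(m-r)}(t)$,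 and
\[
\theta_y^{(m)}-\theta_x^{(m)}=\sum_{r<m}2\gamma_r((y,x))\,t^rD^{(m-r)}(t).
\]
For $0\le t<1/S$ we have $|D^{(m-r)}|\le\frac1{1-t}$ and $\sum\gamma_rt^r<\infty$. Dominated convergence gives $\theta_y-\theta_x=2D\,\Gamma_{(y,x)}$. Take $y=x_2$, $x=x_1$ and insert $\theta_{x_1}=(D-1)/t$ and $\theta_{x_2}=(1-D-t)/t^2$ from \eqref{eq:Dtheta}. For $0<t<1/S$ this yields
\begin{equation}\label{eq:DGamma}
D(t)\,\big(1+t+2t^2\Gamma(t)\big)=1.
\end{equation}
So $D>0$ on $[0,1/S)$, and (ii) holds for $t<1/S$; by continuity it holds at $1/S<1$. If $D(1/S)\ne0$, then \eqref{eq:DGamma} would continue $\Gamma$ analytically to a neighborhood of $1/S$, contrary to Pringsheim's theorem. Hence $D(1/S)=0$.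

\emph{(iii).} Let $t=1/S$ and, for $j\ge0$,
\[
\sigma_j=1+t\theta_{x_{j+1}}(t)=\sum_{i\ge0}\frac{\varepsilon_{j+i}}{\varepsilon_j}t^i .
\]
Then $\sigma_j=1+e_{j+1}t\sigma_{j+1}$, $\sigma_0=D(t)=0$, and summing by tails,
\[
tD'(t)=\sum_{i\ge1}i\varepsilon_it^i=\sum_{j\ge1}\sum_{i\ge j}\varepsilon_it^i=\sum_{j\ge1}\varepsilon_jt^j\sigma_j .
\]
The order property (ii) bounds the $\sigma_j$. By $D(t)=0$ and \eqref{eq:Dtheta}, $t\theta_{x_1}=-1$ and $t\theta_{x_2}=S-1$; as $x_{j+1}\in[x_2,x_1]$, we get $0\le\sigma_j\le S$. The recursion gives the first values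
\[
\sigma_1=S,\qquad\sigma_2=S(S-1),\qquad e_3\sigma_3=S(\sigma_2-1)=S(S^2-S-1).
\]
As $\varepsilon_1=\varepsilon_2=-1$ and $\varepsilon_3=-e_3$, the terms $j=1,2,3$ of $tD'$ are $-1$, $-\frac{S-1}S$ and $-\frac{S^2-S-1}{S^2}$. The rest is at most $\sum_{j\ge4}S^{1-j}=\frac1{S^2(S-1)}$. So
\[
tD'(t)\le-3+\frac2S+\frac1{S^2}+\frac1{S^2(S-1)} .
\]
The right side decreases in $S$ and equals $-\frac13$ at $S=\frac32$. This settles $S\ge\frac32$.

If $\sqrt2\le S<\frac32$, one more term must be computed. Now $S^2-S-1<0$ and $\sigma_3\ge0$, so $e_3=-1$, $\varepsilon_3=1$, $\sigma_3=S(1+S-S^2)$. Next $e_4\sigma_4=S(\sigma_3-1)=S(S+S^2-S^3-1)$ and $\varepsilon_4=e_4$, so the term $j=4$ is $\frac{S+S^2-S^3-1}{S^3}$. The rest is at most $\sum_{j\ge5}S^{1-j}=\frac1{S^3(S-1)}$. Hence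
\[
tD'(t)\le-4+\frac3S+\frac2{S^2}-\frac1{S^3}+\frac1{S^3(S-1)}.
\]
Here $\frac3S\le2.1214$, $\frac2{S^2}\le1$, $\frac1{S^3}\ge\frac8{27}>0.2962$, and $\frac1{S^3(S-1)}\le0.8537$ (the value at $\sqrt2$ rounded up). The sum is less than $-0.3$.
\end{proof}

\section{From derivative growth to H\"older continuity}\label{sec:transfer}

\begin{proposition}\label{prop:transfer}
Let $a_0\in(-2,a_F)$, $n\ge0$, $N=2^n$, $\kappa>1$. Suppose there are an open interval $U\ni a_0$ and a constant $C$ such that for all $a\in U$: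
\begin{enumerate}
\item[(H1)] level $n$ is reached at $a$, $0<L_{n,a}<1$, and $h(G_{n,a})=N\,h(a)>0$;
\item[(H2)] $|(G_{n,a}^m)'(x)|\le C\kappa^m$ for all $m\ge0$ and $x\in[-L_{n,a},1]$;
\end{enumerate}
and that
\begin{enumerate}
\item[(H3)] $h(G_{n,a_0})\ge\frac12\log2$.
\end{enumerate}
If $\beta>0$ and $\beta\log\kappa<h(G_{n,a_0})$, then $h$ is $\beta$-H\"older on a neighborhood of $a_0$.
\end{proposition}

\begin{proof}
The letter $C$ denotes various constants, and the interval $U$ may shrink; we take it relatively compact in the original one. Write $x_i(a)=G_{n,a}^i(0)=\xi_{iN}(a)/\lambda_n(a)$, by \eqref{eq:lambda}. Call $a$ \emph{periodic} if $0$ is $f_a$-periodic. Periodic parameters are countable, being zeros of the nonconstant polynomials $\xi_k$. Moreover $0$ is periodic for $f_a$ iff it is for $G_{n,a}$: if $f_a^k(0)=0$, then $f_a^{kN}(0)=0$, i.e.\ $G_{n,a}^k(0)=0$; the converse is clear. So for nonperiodic $a\in U$ Section~\ref{sec:kneading} applies to $G_{n,a}$; let $D_a$ be its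 kneading determinant.

\medskip
\emph{Case I: $f_{a_0}^p(0)=0$ for some $p\ge1$.} We show that $h$ is constant near $a_0$. As $(f_{a_0}^p)'(0)=0$, there are $r>0$ and $U$ such that for $a\in U$ we have $f_a^p([-r,r])\subset(-r,r)$ and $|(f_a^p)'|\le\frac12$ on $[-r,r]$. So the critical orbit converges to an attracting cycle. If $a$ is not periodic, this cycle avoids $0$, and the signs of $\xi_i(a)$, hence those of $x_i(a)$, are eventually periodic in $i$. Thus only countably many series $D_a$ occur for nonperiodic $a\in U$, and by Lemma~\ref{lem:knead}(i) $h$ takes only countably many values on these parameters. The remaining parameters are countable. So $h(U)$ is countable and, by continuity, a point.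

\medskip
\emph{Case II: $a_0$ is not periodic.}

\emph{Step 1: parameter derivatives.} Put $\lambda=\frac1N\log\kappa>0$. For $i\ge1$ the point $\xi_{iN}(a)$ lies in $\lambda_n[-L_{n,a},1]$, and $|f_a'|\le4$ along the critical orbit, which lies in $[a,-a]$. An orbit piece of length $m$ starting at $\xi_i$ either has fewer than $N$ steps or splits into fewer than $N$ steps up to the next time divisible by $N$, a multiple of $N$ steps, and fewer than $N$ remaining steps. By (H2), $|(f_a^m)'(\xi_i)|\le Ce^{\lambda m}$ for $i\ge1$, $m\ge0$. Since $\xi_1'=1$ and $\xi_m'=1+2\xi_{m-1}\xi_{m-1}'$,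
\[
\xi_m'=\sum_{i=1}^m(f_a^{m-i})'(\xi_i),\qquad\text{so}\quad|\xi_m'|\le Ce^{\lambda m}.
\]
As $\lambda_n$, $1/\lambda_n$ and $\lambda_n'$ are bounded on $U$,
\begin{equation}\label{eq:xprime}
|x_i'(a)|\le C\kappa^i\qquad(a\in U,\ i\ge1).
\end{equation}

\emph{Step 2: equal signs give close entropies.} Put $t_a=e^{-Nh(a)}$, so $D_a(t_a)=0$ for nonperiodic $a$. Since $x_i(a_0)\ne0$ for all $i\ge1$, any given coefficient of $D_a$ is constant for nonperiodic $a$ sufficiently close to $a_0$. The coefficients are bounded by $1$, so $D_a'\to D_{a_0}'$ uniformly on compact subsets of $(0,1)$ as $a\to a_0$ through nonperiodic parameters. By (H3) and Lemma~\ref{lem:knead}(iii), $D_{a_0}'(t_{a_0})<0$. By continuity of $h$ there are $c>0$, a compact interval $V\subset(0,1)$ and $U$ such that $t_a\in V$ for $a\in U$, and $D_a'\le-c$ on $V$ for nonperiodic $a\in U$. Let $t_*=\sup_Ut_a<1$. If $a,b\in U$ are nonperiodic and $x_i(a),x_i(b)$ have the same sign for $1\le i<M$, then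
\[
c|t_a-t_b|\le|D_b(t_a)-D_b(t_b)|=|D_b(t_a)-D_a(t_a)|\le\frac{2t_*^M}{1-t_*},
\]
and hence
\begin{equation}\label{eq:close}
|h(a)-h(b)|\le Ct_*^M.
\end{equation}

\emph{Step 3: counting sign words.} Given two parameters, we would like to apply \eqref{eq:close} until $x_i$ sweeps out an interval of definite size. The difficulty is that $x_i$ may change sign between the two parameters long before that. But a short interval of values around $0$ stays away from $0$ for a long time afterwards, so few words occur, and each contributes little to the interval $h([a,a'])$.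

Choose $p$ large and then $U$ small so that
\[
\log\tfrac1{t_*}-\tfrac{\log2}{p+1}>\beta\log\kappa;
\]
this is possible because $\log\frac1{t_{a_0}}=h(G_{n,a_0})>\beta\log\kappa$. Since $x_i(a_0)\ne0$ for $1\le i\le p$, there is $\delta>0$ such that, after shrinking $U$, $G_{n,a}^i(x)\ne0$ for $a\in U$, $|x|\le\delta$, $1\le i\le p$. Let $P=[a,a']\subset U$, let $X_i=x_i(P)$, an interval, and let $M$ be the least $i\ge1$ with $|X_i|\ge\delta$ ($M=\infty$ if there is none).

If $i<M$ and $0\in X_i$, then $|x_i|<\delta$ on $P$, so $0\notin X_{i+1},\dots,X_{i+p}$. Hence for each finite $M'\le M$ at most $\frac{M'}{p+1}+1$ indices $1\le i<M'$ have $0\in X_i$. For all other $i<M'$ the sign of $x_i$ is constant on $P$. So at most $2^{M'/(p+1)+1}$ sign words of $(x_1,\dots,x_{M'-1})$ occur at nonperiodic parameters of $P$. By \eqref{eq:close}, $h(P)$ is covered by that many intervals of length $Ct_*^{M'}$ together with a countable set. As $h(P)$ is an interval containing $h(a)$ and $h(a')$, comparing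 Lebesgue measures gives
\[
|h(a)-h(a')|\le C\,2^{M'/(p+1)}t_*^{M'}\le C\kappa^{-\beta M'} .
\]
If $M=\infty$, let $M'\to\infty$ to get $h(a)=h(a')$. If $M<\infty$, take $M'=M$. By \eqref{eq:xprime}, $\delta\le|X_M|\le C\kappa^M|a-a'|$, so $|h(a)-h(a')|\le C|a-a'|^\beta$.
\end{proof}

\begin{remark}\label{rem:global}
If every point of a compact interval $J$ has a neighborhood on which $h$ is $\beta$-H\"older, then $h$ is $\beta$-H\"older on $J$. Cover $J$ by finitely many such neighborhoods. Pairs closer than a Lebesgue number of the cover lie in one of them; for other pairs the estimate is trivial, as $h$ is bounded.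
\end{remark}

\section{An adapted metric and the non-renormalizable case}\label{sec:metric}

By Proposition~\ref{prop:transfer} the task is to bound derivative growth. The maximum of $|G'|$ on the core is far too large: for $G_0=1-Ax^2$ it is $2A$, attained at $x=1$. But an orbit cannot stay near $1$ when it gets there, and a change of metric exploits this.

For $A=2$ the metric $\rho(x)=(1-x^2)^{-1/2}$ gives $|G_0'|\,\rho(G_0)/\rho\equiv2$. For $1<A<2$ the core is $[-L,1]$ with $L=A-1$, and we try $\rho(x)=((1-x)(x+L))^{-1/2}$. Since $1-G_0=Ax^2$ and $G_0+L=A(1-x^2)$,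
\begin{equation}\label{eq:toy}
\Big(|G_0'(x)|\frac{\rho(G_0(x))}{\rho(x)}\Big)^2=\frac{4A^2x^2(1-x)(x+L)}{Ax^2\cdot A(1-x^2)}=4\,\frac{x+L}{1+x}\le2(1+L)=2A .
\end{equation}
The singularities of $\rho$ sit on the critical orbit $0\mapsto1\mapsto-L$. The zero of $G_0'$ at $0$ cancels against $1-G_0$, and $1-x$ cancels against $G_0+L$. So the growth bound to aim for is $\sqrt{2A}$ rather than $2A$.

The metric $\rho$ is unbounded at the endpoints, so \eqref{eq:toy} does not yet bound $(G_0^m)'$. The remedy is to move the singularities slightly outside the core. At $A=2$ this is impossible: there $L=1$, the quotient $\frac{x+L}{1+x}$ in \eqref{eq:toy} is $0/0$ at $x=-1$, and derivatives at the fixed endpoint $-1$ do grow like $4^m$.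

For general $G=1-q(x^2)\in\mathcal G$ with $0<L<1$ the same computation leads to the following function on the core. With $y=x^2$, put
\begin{equation}\label{eq:B}
B(x)=4\cdot\frac{y\,q'(y)}{q(y)}\cdot\frac{q'(y)(1-y)}{q(1)-q(y)}\cdot\frac{x+L}{1+x},
\end{equation}
where the singularities at $y=0$ and $y=1$ are removable because $q'>0$.

\begin{proposition}\label{prop:metric}
Let level $n$ be reached at $a_0$ with $0<L_{n,a_0}<1$, let $B$ be the function \eqref{eq:B} of $G_{n,a_0}$, and suppose $B<\kappa^2$ on $[-L_{n,a_0},1]$, where $\kappa>0$. Then there are a neighborhood $U$ of $a_0$ and a constant $C$ such that for $a\in U$ level $n$ is reached, $0<L_{n,a}<1$, and $|(G_{n,a}^m)'(x)|\le C\kappa^m$ for all $m\ge0$, $x\in[-L_{n,a},1]$.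
\end{proposition}

\begin{proof}
The first two claims are openness and continuity. Write $G=G_{n,a}$, $L_a=L_{n,a}$ and $G=1-q_a(x^2)$. The coefficients of the polynomial $q_a$ are continuous in $a$, so for $a$ near $a_0$ we have $q_a'>0$ on $[0,1+\epsilon_0]$ for some $\epsilon_0>0$. For $u>1$ near $1$ let $l=l(u,a)=1-q_a(u^2)<-L_a$ and
\[
\rho(x)=\big((u-x)(x-l)\big)^{-1/2}\qquad\text{on }[-L_a,1].
\]
Let $y=x^2$. Then $u-G(x)=u-1+q_a(y)\ge q_a(y)$, $G(x)-l=q_a(u^2)-q_a(y)$ and $u-x=(u^2-y)/(u+x)$. Therefore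
\begin{align*}
\Big(|G'(x)|\frac{\rho(G(x))}{\rho(x)}\Big)^2
&=\frac{4y\,q_a'(y)^2(u-x)(x-l)}{(u-G(x))(G(x)-l)}\\
&\le R(u,a,x):=4\cdot\frac{yq_a'(y)}{q_a(y)}\cdot\frac{q_a'(y)(u^2-y)}{q_a(u^2)-q_a(y)}\cdot\frac{x-l}{u+x},
\end{align*}
with removable singularities filled in; at $x=0$ the left side is $0$. The quotients $q_a(y)/y$ and $(q_a(u^2)-q_a(y))/(u^2-y)$ are polynomials in $y,u^2$ with coefficients continuous in $a$, and they are positive because $q_a'>0$ on $[0,1+\epsilon_0]$. Also $u+x\ge1-L_a>0$; here $L_a<1$ is used. So $R$ is continuous on the compact set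
\[
\{(u,a,x):1\le u\le1+\epsilon,\ |a-a_0|\le\epsilon,\ -L_a\le x\le1\}
\]
for small $\epsilon$, and $R(1,a_0,x)=B(x)<\kappa^2$. Suppose there were no $u>1$ and neighborhood $U$ with $R(u,a,x)\le\kappa^2$ for all $a\in U$ and $x\in[-L_a,1]$. Then there would be $(u_i,a_i,x_i)\to(1,a_0,x)$ with $R(u_i,a_i,x_i)>\kappa^2$, hence $B(x)\ge\kappa^2$, a contradiction.

Fix such $u$ and a relatively compact $U$. On $[-L_a,1]$ we have $u-x\ge u-1>0$ and $x-l\ge q_a(u^2)-q_a(1)>0$. So $\rho$ is bounded above and below, uniformly in $a\in U$. As $G$ maps the core into itself, multiplying along the orbit gives $|(G^m)'(x)|\le\kappa^m\rho(x)/\rho(G^mx)\le C\kappa^m$.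
\end{proof}

\subsection*{The interval $(-2,a_1]$: proof of Theorem~\ref{thm:compl}(2)}

By Example~\ref{ex:a1}, $L_0=\alpha_0=\tau$ at $a_1$. As $A$ increases, $L_0=A-1$ increases, and $\alpha_0$, given by $A=(1-\alpha_0)/\alpha_0^2$, decreases. So $\alpha_0\le L_0<1$ for $a\in(-2,a_1]$, and Lemma~\ref{lem:sqrt2} with \eqref{eq:hG0} gives
\begin{equation}\label{eq:ha1}
h(a)\ge\tfrac12\log2\qquad(-2<a\le a_1).
\end{equation}
By continuity this holds at $-2$ too. The set $\{h=0\}$ is closed and nonempty, so it contains $a_F$. Hence $a_F>a_1$, and in particular $a_1\in(-2,a_F)$.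

Let $a_0\in(-2,a_1]$ and use $n=0$. (H1) holds near $a_0$ by \eqref{eq:hG0}, \eqref{eq:Arange} and continuity of $h$, and (H3) is \eqref{eq:ha1}. Since $q_0$ is linear, $B$ is the function bounded in \eqref{eq:toy}, so $B\le2(1+L_0)$.
\begin{itemize}
\item If $G_0(L_0)\le0$, then $B\le2(1+L_0)<4=:\kappa^2$, while $h(a_0)\ge\log\frac{1+\sqrt5}2>0.48$ by Lemma~\ref{lem:sqrt2}; and $0.55\log\kappa=0.55\log2<0.382$.
\item If $G_0(L_0)>0$, then $L_0^2(1+L_0)<1$, so $L_0<0.7549$ and $B\le2(1+L_0)<3.51=:\kappa^2$. Here $0.55\log\kappa=\frac{0.55}2\log3.51<0.3454<\frac12\log2\le h(a_0)$.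
\end{itemize}
In both cases Proposition~\ref{prop:metric} gives (H2), and Proposition~\ref{prop:transfer} applies with $\beta=0.55$. Conclude by Remark~\ref{rem:global}. \qed

\section{A priori bounds for the renormalizations}\label{sec:apriori}

For $n\ge1$ the map $q_n$ is no longer linear, and the first two factors of $B$ must be bounded uniformly in $n$. It is convenient to work with the inverse
\[
\varphi_j:[0,1+L_j]\to[0,1],\quad\varphi_j=q_j^{-1},\qquad\eta_j=\varphi_j''/\varphi_j' .
\]
We will show that $\varphi_j$ is convex and that its nonlinearity $\eta_j$ is bounded by an explicit function of $L_{j-1},L_j$.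

Recall the Schwarzian derivative $Sf=\big(\frac{f''}{f'}\big)'-\frac12\big(\frac{f''}{f'}\big)^2$ and the chain rule $S(f\circ g)=(Sf\circ g)\,g'^2+Sg$. We have $Sq_0=0$ and $S(x^2)=-\frac32x^{-2}<0$, and $q_{j+1}$ is a composition of affine maps, $q_j$, squaring (away from $0$) and $q_j$. Inductively $Sq_j\le0$ on $[0,1]$. Hence $SG_j<0$ on $[-1,1]\setminus\{0\}$, and $S(G_j\circ G_j)<0$ on $(0,\alpha_j]$, which $G_j$ maps into $[\alpha_j,1)$. Moreover $S\varphi_j\ge0$, i.e.\ $\eta_j'\ge\frac12\eta_j^2$. In particular $\eta_j$ is nondecreasing, so for an upper bound it suffices to control it at the right endpoint.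

\subsection{Two lemmas on the inverse branch}

\begin{lemma}\label{lem:phi}
Let $\varphi$ be $C^3$ on $[0,w_0]$, $w_0>0$, $\varphi'>0$, $\varphi(0)=0$, $\eta=\varphi''/\varphi'$, $\eta'\ge\frac12\eta^2$, and $k:=\frac12\eta(w_0)\ge0$. For $0\le w<w_0$:
\begin{enumerate}
\item[(i)] $\dfrac{w_0\varphi'(w_0)}{\varphi(w_0)}\le1+kw_0$; the left side is $\ge1$ if $\eta\ge0$;
\item[(ii)] $\dfrac{\varphi(w_0)-\varphi(w)}{\varphi'(w)(w_0-w)}\le1+k(w_0-w)$;
\item[(iii)] $\dfrac{\varphi(w)}{\varphi(w_0)}\ge\dfrac{w/w_0}{1+k(w_0-w)}$.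
\end{enumerate}
\end{lemma}

\begin{proof}
The function $\psi=\varphi'^{-1/2}$ satisfies $\psi'=-\frac12\eta\psi$ and $\psi''=-\frac12\psi(\eta'-\frac12\eta^2)\le0$. So it is concave, and its tangent at $w_0$ gives $\psi(v)\le\psi(w_0)(1+k(w_0-v))$.

(i) Integrate $\varphi'(v)\ge\varphi'(w_0)(1+k(w_0-v))^{-2}$ over $[0,w_0]$ to get $\varphi(w_0)\ge\varphi'(w_0)\frac{w_0}{1+kw_0}$. The second claim is convexity of $\varphi$.

(ii) Let $d=w_0-w$. Concavity of $\psi$ and $\psi(w_0)\ge\psi(w)/(1+kd)$ give $\psi(w+vd)\ge\psi(w)\big[(1-v)+\frac v{1+kd}\big]$ for $v\in[0,1]$. Since $\int_0^1[(1-v)P+vQ]^{-2}dv=1/(PQ)$ for $P,Q>0$, the average of $\varphi'/\varphi'(w)=(\psi(w)/\psi)^2$ over $[w,w_0]$ is at most $1+kd$.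

(iii) Compare with the M\"obius map $M(v)=v/(1+k(w_0-v))$, for which $M(0)=0$, $M(w_0)=w_0$, $M'>0$ and $M''/M'=2k/(1+k(w_0-v))\ge0$. We claim $\eta\le M''/M'$. This is trivial where $\eta\le0$. If $\eta(v)>0$, then $\eta>0$ on $[v,w_0]$, and integrating $(1/\eta)'\le-\frac12$ gives $\frac1{\eta(v)}\ge\frac1{2k}+\frac12(w_0-v)$, which is the claim. So $\varphi'/M'$ is nonincreasing, hence so is $\varphi/M$, as both functions vanish at $0$. Thus $\varphi(w)/M(w)\ge\varphi(w_0)/w_0$ for $0<w<w_0$; for $w=0$ there is nothing to prove.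
\end{proof}

The second lemma says how the nonlinearity changes under doubling.

\begin{lemma}\label{lem:eta}
Let $G\in\mathcal G$, $0<L<\alpha$, $L'=L_1$, $\varphi=q^{-1}$, $\eta=\varphi''/\varphi'$, and let $\varphi_1,\eta_1$ belong to $RG$. For $w\in[0,1+L']$ put
\[
\theta=1+L-Lw\in[1-LL',1+L],\quad Z=\sqrt{\varphi(\theta)},\quad F=\frac{\theta\varphi'(\theta)}{\varphi(\theta)},\quad m=\theta\eta(\theta).
\]
Then
\[
\eta_1(w)=\frac L{2\theta}\Big[F-2m+FZ\,\eta(1-Z)\Big].
\]
\end{lemma}

\begin{proof}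
Note that $\theta\ge1-LL'=1-g(L)=q(z^2)>0$. The equation $q_1(y)=w$ means $q(Z^2)=\theta$ and $q(L^2y)=1-Z$. So $\varphi_1(w)=L^{-2}\varphi(1-Z)$ with $Z=\sqrt{\varphi(\theta)}$. Since $d\theta/dw=-L$,
\[
-\frac{dZ}{dw}=\frac{L\varphi'(\theta)}{2Z}=\frac{LFZ}{2\theta},\qquad\varphi_1'(w)=L^{-2}\varphi'(1-Z)\Big(-\frac{dZ}{dw}\Big).
\]
Take the logarithmic derivative of the last formula, using $\log(-dZ/dw)=\log\varphi'(\theta)-\frac12\log\varphi(\theta)+\mathrm{const}$:
\[
\eta_1(w)=\eta(1-Z)\frac{LFZ}{2\theta}-L\eta(\theta)+\frac L2\frac{\varphi'(\theta)}{\varphi(\theta)}.\qedhere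
\]
\end{proof}

\subsection{The induction}

The scale-invariant nonlinearity $(1+L_j)\eta_j(1+L_j)$ will be kept at most $\frac12$. Then $2m\le1$ in Lemma~\ref{lem:eta}, so $\eta_{j+1}\ge0$, and the bracket there turns out to be at most $1$ at the right endpoint. This gives (P) below. To continue, (P) must give back the bound $\frac12$ at level $j+1$, and it does so if $L_j(1+2L_{j+1})\le1$. Renormalizability alone gives $L_j,L_{j+1}<\tau$, which is not enough, since $\tau(1+2\tau)>1$. The extra input (R) is that $L_j$ is smaller when $G_{j+1}$ can be renormalized again.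

\begin{proposition}\label{prop:apriori}
Let $a>-2$, $h(a)>0$, and suppose level $n$ is reached at $a$. Then
\begin{enumerate}
\item[(O)] $0<L_j<1$ and $h(G_j)=2^jh(a)$ for $0\le j\le n$;
\item[(P)] $\eta_j\ge0$ for $0\le j\le n$ (so $\varphi_j$ is convex and $q_j$ is concave); $\eta_0=0$ and
\[
\eta_j(1+L_j)\le\frac{L_{j-1}}{2(1-L_{j-1}L_j)}\qquad(1\le j\le n);
\]
\item[(Q)] $L_j<\tau$ and $(1+L_j)\,\eta_j(1+L_j)\le\frac12$ for $0\le j\le n-1$;
\item[(R)] $L_j<0.475$ for $0\le j\le n-2$.
\end{enumerate}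
\end{proposition}

\begin{proof}
First a consequence of concavity. If $q_j$ is concave and $0<L_j<\alpha_j$, then (dropping $j$) $1-\alpha=q(\alpha^2)\ge\alpha^2(1+L)$, because $q(0)=0$ and $q(1)=1+L$. So
\begin{equation}\label{eq:conc}
1-L>1-\alpha\ge\alpha^2(1+L)>L^2(1+L),\ \text{ i.e. }L<\tau;\qquad1-\alpha>\alpha^2,\ \text{ so }\alpha<0.6181.
\end{equation}

For $j=0$: $q_0$ is linear, so $\eta_0=0$; $L_0=A-1\in(0,1)$ by \eqref{eq:Arange}; $h(G_0)=h(a)$ by \eqref{eq:hG0}; and (Q) holds for $j=0$ if $n\ge1$, by \eqref{eq:conc}.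

Now let $j\le n-1$, and suppose (O), (P), (Q) hold for indices $\le j$ and (R) for indices $\le j-1$. We write $G,q,\varphi,\eta,L,\alpha,z$ for the objects with index $j$, $g=G\circ G$, and $L'=L_{j+1}$.

\emph{Step 1: $L'<1$.} Let $w_\alpha=1-\alpha=q(\alpha^2)$. By (P) and (Q), $0\le\eta\le\frac12$. Lemma~\ref{lem:phi}(i) on $[0,w_\alpha]$ gives $\varphi'(w_\alpha)\le\frac{\alpha^2}{1-\alpha}\big(1+\frac{1-\alpha}4\big)$, so
\[
|G'(\alpha)|=\frac{2\alpha}{\varphi'(w_\alpha)}\ge\frac{8(1-\alpha)}{\alpha(5-\alpha)}\ge1.12>1,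
\]
as the fraction decreases in $\alpha$ and $\alpha<0.6181$ by \eqref{eq:conc}. So $g'(\alpha)=G'(\alpha)^2>1$. On $(0,\alpha]$ we have $g'>0$ and $Sg<0$, so $(g'^{-1/2})''=-\frac12Sg\cdot g'^{-1/2}>0$. Strict convexity of $g'^{-1/2}$ gives
\begin{equation}\label{eq:minp}
g'(v)>\min(g'(u),g'(w))\qquad\text{for }u<v<w\text{ in }(0,\alpha].
\end{equation}
Suppose $g(x)\ge x$ for some $x\in(0,\alpha)$. Since $g(0)=-L<0$, $g$ has a smallest fixed point $x_1$ in $(0,\alpha)$. Some $u\in(0,x_1)$ has $g'(u)=(x_1+L)/x_1>1$. On $[x_1,\alpha]$ the average of $g'$ is $1$ while $g'>1$ near $\alpha$, so $g'(v)<1$ for some $v\in(x_1,\alpha)$. But \eqref{eq:minp} with $w=\alpha$ gives $g'(v)>\min(g'(u),g'(\alpha))>1$, a contradiction. So $g(x)<x$ on $(0,\alpha)$; in particular $g(L)<L$, i.e.\ $L'<1$.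

\emph{Step 2: (O) for $j+1$.} By Lemma~\ref{lem:double}, $h(G_{j+1})=2h(G_j)=2^{j+1}h(a)>0$. By \eqref{eq:Lneg}, $L'>0$.

\emph{Step 3: (P) for $j+1$.} In Lemma~\ref{lem:eta}, $F\ge1$ by convexity, $0\le m\le(1+L)\eta(1+L)\le\frac12$, and $\eta\ge0$. So the bracket is at least $1-1+0$, and $\eta_{j+1}\ge0$.

At $w=1+L'$ we have $\theta=1-LL'=q(z^2)$ and $Z=z$. Since $L<z$, $1-z=q(L^2)<q(z^2)=\theta$, so $\eta(1-z)\le\eta(\theta)=m/\theta$. By Lemma~\ref{lem:phi}(i) on $[0,\theta]$, $F\le1+\frac m2$. So the bracket is at most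
\[
1-\frac{3m}2+\Big(1+\frac m2\Big)\frac z\theta\,m .
\]
Convexity of $\varphi$ gives $z^2=\varphi(\theta)\le\theta/(1+L)$, and $\theta\ge1-L$ by Step 1, hence
\[
\Big(\frac z\theta\Big)^2\le\frac1{\theta(1+L)}\le\frac1{1-L^2}\le\frac1{1-\tau^2}<1.4197 .
\]
Thus $(1+\frac m2)\frac z\theta\le1.25\cdot1.1916<\frac32$, and the bracket is at most $1$. This is (P) for $j+1$.

\emph{Step 4: (R) for $j$ and (Q) for $j+1$, when $j+1\le n-1$.} Now $L'<\alpha_{j+1}$ and $q_{j+1}$ is concave, so $L'<\tau$ by \eqref{eq:conc}. We estimate $z=G(L)$ in two ways. As the image of $L$ it satisfies, by concavity of $q$,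
\[
0<z=1-q(L^2)\le1-L^2-L^3,\qquad\text{so}\quad z^2\le U(L):=(1-L^2-L^3)^2 .
\]
On the other hand $q(z^2)=\theta=1-LL'$. By (P) for $j$ and (R) for $j-1$, $\eta(1+L)\le\frac{\hat L}{2(1-\hat LL)}$ with $\hat L=L_{j-1}<0.475$ (and $\eta=0$ if $j=0$). Lemma~\ref{lem:phi}(iii) with $w_0=1+L$, $w=\theta$, $w_0-w=L(1+L')$, together with $L'<\tau$, gives
\[
z^2=\varphi(\theta)\ge\ell(L):=\frac{1-\tau L}{(1+L)\Big(1+\dfrac{cL}{1-0.475L}\Big)},\qquad c=\frac{0.475(1+\tau)}4<0.1834 .
\]
We show that $\ell>U$ on $[0.475,\tau]$. At $0.475$: $1-L^2-L^3<0.6673$, so $U<0.4453$; and $1-\tau L>0.7417$, while the denominator is below $1.475\cdot1.1126<1.6411$, so $\ell>0.4519$. On $[0.475,\tau]$ we have $1-L^2-L^3\ge1-\tau^2-\tau^3=\tau$, so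
\[
-U'=2(1-L^2-L^3)(2L+3L^2)\ge2(0.5436)(1.626)>1.7 .
\]
Further, $\ell$ decreases, $\ell\le\ell(0.475)<0.46$, and
\[
\frac{|\ell'|}\ell\le\frac\tau{1-\tau^2}+\frac1{1.475}+\frac c{(1-0.475\tau)^2}<0.773+0.679+0.334<1.8,
\]
so $|\ell'|<0.9$. Hence $\ell-U$ increases on $[0.475,\tau]$ from a positive value. Since $\ell(L)\le z^2\le U(L)$ and $L<\tau$, we conclude $L<0.475$, which is (R) for $j$. Finally, by (P) for $j+1$,
\[
(1+L')\,\eta_{j+1}(1+L')\le\frac{(1+L')L}{2(1-LL')},
\]
and the right side is at most $\frac12$ if and only if $L(1+2L')\le1$. This holds, since $L(1+2L')<0.475(1+2\tau)<0.992$. So (Q) holds for $j+1$.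
\end{proof}

\section{The last level}\label{sec:last}

Fix $a_0\in(-2,a_F)$ and let $n=n(a_0)$ be the largest $n$ such that level $n$ is reached at $a_0$. It is finite, since $2^nh(a_0)=h(G_n)\le\log2$ by (O). From now on the data of $G_n$ are written $G,q,\varphi,\eta,L,\alpha$, and $S=e^{h(G)}$, $W=1+L$. By (O) and maximality,
\[
\alpha\le L<1 .
\]
Put $k=\frac12W\eta(W)$. By (P) and (Q),
\begin{equation}\label{eq:k}
k\le k(L):=\frac{\tau(1+L)}{4(1-\tau L)}\qquad(k=0\text{ if }n=0),
\end{equation}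
and $k(L)$ is increasing in $L$.

\emph{The first two factors of $B$.} Let $y\in[0,1)$ and $w=q(y)$. Concavity of $q$ gives $yq'(y)\le q(y)$ and $q(y)\ge Wy$, so $W-w\le W(1-y)$. With Lemma~\ref{lem:phi}(ii) for $\varphi$ on $[0,W]$,
\begin{equation}\label{eq:factors}
\frac{yq'(y)}{q(y)}\le1,\qquad\frac{q'(y)(1-y)}{q(1)-q(y)}=\frac{\varphi(W)-\varphi(w)}{\varphi'(w)(W-w)}\le1+\tfrac12\eta(W)(W-w)\le1+k(1-y).
\end{equation}
The first fraction at $y=0$, and both fractions at $y=1$, are understood by continuity. At $y=0$ the second estimate reads $q'(0)\le(1+k)W$.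

Let $x_0\in(\alpha,1)$ be the zero of $G$. Concavity also gives $1=q(x_0^2)\ge x_0^2(1+L)$ and $1-\alpha=q(\alpha^2)>\alpha^2$, so
\begin{equation}\label{eq:x0}
x_0\le(1+L)^{-1/2},\qquad\alpha<0.6181 .
\end{equation}

We aim at $\kappa^2<S^4$ as in \eqref{eq:goal}. Larger $L$ makes our bound for $B$ larger but also forces more entropy, and we distinguish three cases:
\begin{enumerate}
\item[(a)] $G(L)\le0$;
\item[(b)] $G(L)>0$ and $L\ge0.65$;
\item[(c)] $G(L)>0$ and $L<0.65$.
\end{enumerate}
In cases (b) and (c), $L<x_0$, hence $L^2(1+L)<1$ by \eqref{eq:x0}, and $L<0.7549$.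

\subsection{Entropy from below}

In case (a), Lemma~\ref{lem:sqrt2} gives $S^4\ge\big(\frac{1+\sqrt5}2\big)^4>6.85$. In case (c), it gives $S^4\ge4$. In case (b) the bound $4$ is too small, and we prove
\begin{equation}\label{eq:Sb}
S^4>5.22\qquad\text{in case (b)}.
\end{equation}

Since $L\ge0.65>\alpha$, the point $z':=G(L)$ lies in $(0,\alpha)$. We claim $G(z')\ge x_0$. Otherwise, by \eqref{eq:x0}, $q(z'^2)=1-G(z')>1-x_0\ge1-(1+L)^{-1/2}$. But concavity gives $z'=1-q(L^2)\le1-L^2-L^3$ and
\[
q(z'^2)\le q'(0)z'^2\le(1+k)(1+L)(1-L^2-L^3)^2 .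
\]
For $L\in[0.65,0.7]$, $1-(1+L)^{-1/2}>0.2214$, while the upper bound is at most $1.3731\cdot1.7\cdot0.09174<0.2142$. For $L\in[0.7,0.7549]$, $1-(1+L)^{-1/2}>0.23$, while the upper bound is at most $1.4046\cdot1.7549\cdot0.0279<0.07$. Both are contradictions.

Let $b_0\in(0,\alpha)$ be the point with $G(b_0)=x_0$; it exists as $G(0)=1>x_0>\alpha=G(\alpha)$. Since $G$ decreases on $[0,1]$, the claim says $z'\le b_0$. Consider
\[
I_1=[-L,0],\quad I_2=[0,b_0],\quad I_3=[b_0,\alpha],\quad I_4=[\alpha,x_0],\quad I_5=[x_0,1].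
\]
Then $G(I_1)=[z',1]\supset I_3\cup I_4\cup I_5$, $G(I_2)=I_5$, $G(I_3)=I_4$, $G(I_4)=[0,\alpha]=I_2\cup I_3$ and $G(I_5)=I_1$. The simple cycles of this graph are $(I_1I_5)$, $(I_3I_4)$, $(I_1I_4I_2I_5)$ and $(I_1I_3I_4I_2I_5)$; only the first two are disjoint. So
\[
\det(I-tM)=1-2t^2-t^4-t^5+t^4=1-2t^2-t^5,
\]
and $r(M)\ge s_5$, where $s_5$ is the largest root of $x^5-2x^3-1$. This polynomial is negative at $1.512$, so $S\ge s_5>1.512$ and $S^4>5.22$.

\subsection{Derivative growth from above}

By \eqref{eq:factors}, $B(x)\le4M(x)$ with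
\[
M(x)=\big(1+k(1-x^2)\big)\frac{x+L}{1+x}=\frac{x+L}{1+x}+k(1-x)(x+L)\qquad(-L\le x\le1).
\]
As $L<1$, $\frac{x+L}{1+x}$ increases in $x$. For $x<0$ it is at most $L$, and the other factor is at most $1+k$, so $M(x)\le M(0)$. Hence we may take $x\in[0,1]$.

\emph{Case (a).} $M\le1+k<1+\frac\tau{2(1-\tau)}<1.5958$, so $B<6.3832$.

\emph{Case (b).} By \eqref{eq:k} and $L<0.7549$, $k<0.4046$. Using $\frac{x+L}{1+x}\le\frac{1+L}2$ and $(1-x)(x+L)\le\big(\frac{1+L}2\big)^2$,
\[
M\le0.8775+0.4046\cdot0.7700<1.1891,\qquad B<4.7564 .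
\]

\emph{Case (c).} Here we need $M<1$, and estimating the two summands separately is not enough. We have $k\le k(0.65)<0.347$ and, by monotonicity in $L$, $M(x)\le1+H(x)$ with
\[
H(x)=-\frac{0.35}{1+x}+0.347\,(1-x)(x+0.65)=-\frac{0.35}{1+x}+0.347\,(0.65+0.35x-x^2).
\]
$H$ is concave on $[0,1]$, $H(0.42)<-0.0311$ and $0<H'(0.42)<0.0036$. The tangent at $0.42$ gives $H<-0.0311+0.0036\cdot0.58<-0.029$ on $[0,1]$, so $B<3.884$.

In summary, $B<\kappa^2$ on the core with the following values.
\begin{center}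
\begin{tabular}{c|c|c|c|c}
case & $\kappa^2$ & lower bound for $S^4$ & $0.51\log\kappa=0.255\log\kappa^2$ & $h(G_n)=\frac14\log S^4$\\ \hline
(a) & $6.39$ & $6.85$ & $<0.4730$ & $>0.481$\\
(b) & $4.76$ & $5.22$ & $<0.3979$ & $>0.413$\\
(c) & $3.885$ & $4$ & $<0.3461$ & $>0.3465$
\end{tabular}
\end{center}
In particular
\begin{equation}\label{eq:win}
0.51\log\kappa<h(G_n)
\end{equation}
in all cases. Case (c) is the tight one; it limits the present estimates to exponents near $0.51$.

\subsection{Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:compl}(1)}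

Let $a_0\in(-2,a_F)$ and $n=n(a_0)$. By openness and continuity of $h$, for $a$ near $a_0$ level $n$ is reached and $h(a)>0$. So (O) of Proposition~\ref{prop:apriori}, applied at $a$, gives (H1). Lemma~\ref{lem:sqrt2} gives (H3), as $\alpha\le L<1$.

\emph{Theorem~\ref{thm:main}.} With $\kappa$ from the table, Proposition~\ref{prop:metric} gives (H2), and by \eqref{eq:win} Proposition~\ref{prop:transfer} applies with $\beta=0.51$. So $h$ is $0.51$-H\"older near each point of $(-2,a_F)$, and Remark~\ref{rem:global} finishes the proof. \qed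

\emph{Theorem~\ref{thm:compl}(1).} The limit $\Lambda\in[-\infty,\infty)$ exists by submultiplicativity. Let $\beta>0$ with $\beta\Lambda<h(G_n)$. Since $h(G_n)>0$, we can choose $\kappa>1$ with $\log\kappa>\Lambda$ and $\beta\log\kappa<h(G_n)$, and then $m_0$ with $\max_{[-L_n,1]}|(G_{n,a_0}^{m_0})'|<\kappa^{m_0}$. This inequality persists for $a$ near $a_0$, with the core $[-L_{n,a},1]$. Writing $m=im_0+r$ with $0\le r<m_0$ and bounding the last $r$ derivatives by a constant, we get (H2). Apply Proposition~\ref{prop:transfer}. \qed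

\section{Upper bounds for the exponent}\label{sec:upper}

Both remaining parts follow the same pattern. At a special parameter the critical orbit lands on a repelling fixed point. Perturb the parameter, follow the critical orbit until it leaves the fixed point, and find nearby a parameter with periodic critical point whose entropy differs from the original one by a definite amount. The multiplier of the fixed point determines how close this parameter is.

\subsection{Near $a_1$: proof of Theorem~\ref{thm:compl}(3)}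

That $a_1\in(-2,a_F)$ was shown in Section~\ref{sec:metric}. Write $G_0=1-Ax^2$, $A_1=1+\tau$, $x_i=G_0^i(0)$.

\emph{The value $h(a_1)$.} At $A_1$, $G_0$ maps $[-\tau,\tau]$ onto $[\tau,1]$ and $[\tau,1]$ onto $[-\tau,\tau]$. As in Lemma~\ref{lem:double}, the semiconjugacy $G_0:[-\tau,\tau]\to[\tau,1]$ gives $h(a_1)=\frac12h(G_0^2|_{[-\tau,\tau]})\le\frac12\log2$, since $G_0^2|_{[-\tau,\tau]}$ is unimodal. By \eqref{eq:ha1}, $h(a_1)=\frac12\log2$.

\emph{Escape from the fixed point.} Let $\alpha=\alpha_0(A)$ and $m=|G_0'(\alpha)|=2A\alpha=-1+\sqrt{1+4A}$, increasing in $A$, with $m_1=2\tau(1+\tau)=1.678\ldots$ at $A_1$. Put $v_l=\alpha-x_{3+2l}$. At $A_1$ we have $x_3=\tau=\alpha$, so $v_0=0$. Differentiating $1-A\alpha^2=\alpha$ and $x_3=1-A(A-1)^2$,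
\[
\frac{dv_0}{dA}(A_1)=-\frac{\tau^2}{1+m_1}+3\tau^2+2\tau>0 .
\]
So $v_0\ge c_1(A-A_1)$ for $A\ge A_1$ near $A_1$, with some $c_1>0$. From $G_0(\alpha-v)=\alpha+y$ with $y=v(m-Av)$, and $G_0(\alpha+y)=\alpha-y(m+Ay)$, we get, writing $y_l=v_l(m-Av_l)$,
\[
v_{l+1}=v_l(m-Av_l)(m+Ay_l)\ge m^2v_l\Big(1-\frac{v_l}{2\alpha}\Big)\qquad\text{if }0<v_l\le\alpha,
\]
because then $y_l\ge0$, and $A/m=1/(2\alpha)$.

\emph{Claim.} For a suitable constant $c_0$, all large $i$, and $A=A_1+c_0m_1^{-2i}$, we have $v_l\ge\alpha$ for some $l\le i$. If not, then inductively $v_l>0$ and, as $m\ge m_1$, $v_{l+1}\ge\frac{m_1^2}2v_l\ge1.4v_l$ for $l<i$, so $\sum_{l\le i}v_l\le3.5\,v_i\le3.5\,\alpha$. With $1-s\ge e^{-2s}$ on $[0,\frac12]$,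
\[
v_i\ge m_1^{2i}v_0\exp\Big(-\sum_{l<i}\frac{v_l}\alpha\Big)\ge e^{-3.5}m_1^{2i}c_1c_0m_1^{-2i}=e^{-3.5}c_1c_0>1
\]
if $c_0$ is large, contradicting $v_i<\alpha<1$.

\emph{A periodic parameter.} For this $l$, $x_{3+2l}\le0$ at $A_1+c_0m_1^{-2i}$, while $x_{3+2l}=\tau>0$ at $A_1$. So $x_{3+2l}(A^*)=0$ for some $A^*\in(A_1,A_1+c_0m_1^{-2i}]$. Put $a^*=-A^*$. Then $0$ is periodic for $G_0$ at $A^*$, with a period $q$ dividing $3+2l$. So $q$ is odd and $3\le q\le Q:=3+2i$ ($q\ne1$ as $G_0(0)=1$). By \cite{BGMY}, $h(a^*)\ge\log s_q$.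

The roots satisfy $s_q^2-2=s_q^{2-q}>0$. We have $s_q\ge s_Q$, because $s_q^2-2=s_q^{2-q}\ge s_q^{2-Q}$ and $s^2-2-s^{2-Q}$ is increasing in $s>0$ with zero $s_Q$. Further, $s_Q\ge\sqrt2$ gives $s_Q^2=2+s_Q^{2-Q}\le2+2^{1-Q/2}$. So $s_Q^Q\le2^{Q/2}(1+2^{-Q/2})^{Q/2}\le C2^{Q/2}$ and $s_Q^2-2=s_Q^2s_Q^{-Q}\ge c2^{-Q/2}$ with some $c>0$. Therefore, with a new constant $c>0$,
\[
h(a^*)-h(a_1)\ge\tfrac12\log\frac{s_Q^2}2\ge c\,2^{-i},\qquad0<|a^*-a_1|\le c_0m_1^{-2i} .
\]
If $h$ is $\beta$-H\"older near $a_1$, then $2^{-i}\le Cm_1^{-2\beta i}$ for all large $i$, i.e.\ $\beta\le\frac{\log2}{2\log m_1}=0.669\ldots<0.6692$. Together with Theorem~\ref{thm:main} this gives the bounds on $\beta^*$. \qed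

\subsection{Near $-2$: proof of Theorem~\ref{thm:compl}(4)}

Let $A=2-\epsilon$ with small $\epsilon>0$, and again $G_0=1-Ax^2$, $x_i=G_0^i(0)$. The negative fixed point of $G_0$ is $-b$, $b=\frac{1+\sqrt{1+4A}}{2A}\ge1$, and its multiplier is $\mu:=2Ab=1+\sqrt{9-4\epsilon}\ge4-\epsilon$. Let $d_j=x_j+b$ for $j\ge2$. Then $d_2=1-A+b\ge\epsilon$ and
\[
d_{j+1}=d_j(\mu-Ad_j)=\mu d_j\Big(1-\frac{d_j}{2b}\Big).
\]

\emph{Escape.} Take $\epsilon=c_04^{-k}$, $k$ large. Suppose $x_j<0$, i.e.\ $d_j<b$, for $2\le j\le k$. Then inductively $d_j>0$ and $d_{j+1}\ge\frac\mu2d_j\ge1.5d_j$ for $j<k$, so $\sum_{2\le j\le k}d_j\le3d_k\le3b$. As before, $1-s\ge e^{-2s}$ on $[0,\frac12]$ gives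
\[
d_k\ge\mu^{k-2}e^{-3}\epsilon\ge\tfrac12\,4^{k-2}e^{-3}c_04^{-k}=\frac{c_0}{32e^3}>b
\]
for $c_0$ large (note that $b$ is bounded), where $(4-\epsilon)^{k-2}\ge\frac12 4^{k-2}$ because $k\epsilon\to0$. This is a contradiction. So $x_j\ge0$ for some $2\le j\le k$ at $A=2-\epsilon$, whereas $x_j=-1$ for all $j\ge2$ at $A=2$.

\emph{A periodic parameter.} Hence some $x_j$, $2\le j\le k$, vanishes somewhere in $[2-\epsilon,2)$. As functions of $A$ these $x_j$ are polynomials that do not vanish at $2$, so there is a parameter $A^*\in[2-\epsilon,2)$ closest to $2$ where this happens. Let $l$ be the least such $j$ at $A^*$; $l\ge3$, as $x_2=1-A^*<0$. On $(A^*,2]$ no $x_j$ with $2\le j\le k$ vanishes, so these $x_j$ are negative there. Thus $x_j\le0$ at $A^*$ for $2\le j\le k$, and $x_j<0$ for $2\le j<l$. With $b,\mu,d_j$ taken at $A^*$, $d_j<b$ gives $\mu-A^*d_j>\frac\mu2>1$ for $2\le j<l$, so, starting from $d_2>0$,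
\[
x_2<x_3<\dots<x_l=0<1 .
\]
The intervals $[x_j,x_{j+1}]$, $2\le j\le l-1$, and $[0,1]$ form a Markov partition of the core: $[x_j,x_{j+1}]\to[x_{j+1},x_{j+2}]$ for $j\le l-2$, $[x_{l-1},0]\to[0,1]$, and $[0,1]$ covers the whole core $[x_2,1]$. All simple cycles pass through $[0,1]$, and their lengths are $1,2,\dots,l-1$, one each. So $\det(I-tM)=1-\sum_{i=1}^{l-1}t^i$, and $h(-A^*)=\log s$ with $1=\sum_{i=1}^{l-1}s^{-i}$. As $l\ge3$, $s>1$, and summing the geometric series gives $2-s=s^{1-l}\ge2^{1-l}\ge2^{1-k}$. Moreover $h(-2)=\log2$: here $b_{-2}=2$, $f_{-2}$ on $[-2,2]$ is conjugate to $G_0$ on $[-1,1]$ with $A=2$, and both $[-1,0]$ and $[0,1]$ are mapped monotonically onto $[-1,1]$. Hence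
\[
h(-2)-h(-A^*)=-\log\Big(1-\frac{2-s}2\Big)\ge\frac{2-s}2\ge2^{-k},\qquad0<2-A^*\le c_04^{-k} .
\]
As $k$ is arbitrarily large, no exponent $\beta>\frac12$ is possible on any interval $[-2,b']$ with $b'>-2$. \qed

\begin{thebibliography}{9}
\bibitem{BGMY} Block, Guckenheimer, Misiurewicz and Young, Lecture Notes in Mathematics 819 (1980).
\bibitem{DM} Neil Dobbs and Nicolae Mihalache, ``Diabolical entropy'', arXiv:1610.02563 (2016).
\end{thebibliography}

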